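\title{Dependent choice implies countable choice for $\boldsymbol{\Pi}^1_2$ sets of reals}

\begin{abstract}
For a set $A$, let $\mathsf{DC}(A)$ be dependent choice for relations on $A$ and let $\mathsf{AC}_\omega(A)$ be countable choice for subsets of $A$. It is consistent with $\mathsf{ZF}$ that some set of reals satisfies the first principle and not the second. We prove in $\mathsf{ZF}$ that no $\boldsymbol{\Pi}^1_2$ set does, which answers a question from a paper of Andretta and Notaro. More generally, if membership of $x$ in $A$ is decided in $L[S,x]$ for a fixed set of ordinals $S$, then countable choice for pairwise disjoint subsets of $A$ already gives $\mathsf{AC}_\omega(A)$. The proof extracts a Cohen-generic point from a failure of countable choice and spreads it to a perfect set of generic points inside $A$.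
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in $\mathsf{ZF}$ throughout. For a set $X$ consider the following principles.
\begin{itemize}
\item $\mathsf{DC}(X)$: for every nonempty $R\subseteq X^2$ that is total on $X$, meaning $\forall x\in X\,\exists y\in X\ x\mathrel{R}y$, there is a sequence $(x_n)_{n\in\omega}$ in $X$ with $x_n\mathrel{R}x_{n+1}$ for all $n$.
\item $\mathsf{AC}_\omega(X)$: for every sequence $(A_n)_{n\in\omega}$ of nonempty subsets of $X$ there is a sequence $(a_n)_{n\in\omega}$ with $a_n\in A_n$ for all $n$.
\item $\mathsf{AC}^{\perp}_\omega(X)$: the restriction of $\mathsf{AC}_\omega(X)$ to sequences of pairwise disjoint sets.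
\end{itemize}
If $\mathsf{DC}(X)$ holds for every $X$, then $\mathsf{AC}_\omega(X)$ holds for every $X$, but the proof changes the set. To choose from $A_0,A_1,\dots$ by following a relation, one must know at each step which $A_n$ to visit next, and a point that lies in several $A_n$ does not say. One therefore follows a relation on $X\times\omega$, where the second coordinate counts the steps. On $X$ itself the argument works when the $A_n$ are pairwise disjoint and gives only $\mathsf{AC}^{\perp}_\omega(X)$. Whether $\mathsf{DC}(X)$ implies $\mathsf{AC}_\omega(X)$ for one given $X$ is thus a question about $X$, and for sets of reals one can ask how the answer depends on the complexity of the set.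

We identify $\mathbb{R}$ with the Baire space $\omega^\omega$, whose basic open sets are $N_s=\{x: s\subseteq x\}$ for $s\in\omega^{<\omega}$, and $\mathbb{R}\times\mathbb{R}$ with $\omega^\omega$ via the recursive homeomorphism $(x,y)\mapsto\langle x(0),y(0),x(1),y(1),\dots\rangle$. The class $\boldsymbol{\Sigma}^0_1$ consists of the open sets, $\boldsymbol{\Pi}^0_n$ of the complements of $\boldsymbol{\Sigma}^0_n$ sets, and $\boldsymbol{\Sigma}^0_{n+1}$ of the countable unions of $\boldsymbol{\Pi}^0_n$ sets. The class $\boldsymbol{\Pi}^1_0$ consists of the closed sets; for $n\ge1$ a subset of $\mathbb{R}$ is $\boldsymbol{\Sigma}^1_n$ if it is the projection of a $\boldsymbol{\Pi}^1_{n-1}$ subset of $\mathbb{R}\times\mathbb{R}$, and $\boldsymbol{\Pi}^1_n$ if its complement is $\boldsymbol{\Sigma}^1_n$; subsets of $\mathbb{R}\times\mathbb{R}$ are treated in the same way, with projections from $\mathbb{R}\times\mathbb{R}\times\mathbb{R}$. The lightface classes $\varSigma^1_n$ and $\varPi^1_n$ are obtained by starting from the recursively closed sets, the complements of the sets $\bigcup_{s\in W}N_s$ with $W\subseteq\omega^{<\omega}$ recursively enumerable. Recursively closed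 sets are closed, so by induction each lightface class is contained in its boldface version.

Two facts are known. It is consistent with $\mathsf{ZF}$ that some $A\subseteq\mathbb{R}$ satisfies $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$; and $\mathsf{ZF}$ proves that no such $A$ is $\boldsymbol{\Sigma}^0_3$ or $\boldsymbol{\Sigma}^1_2$. The following question comes from Andretta and Notaro \cite{AN}.
\begin{quote}
\emph{Is it consistent with $\mathsf{ZF}$ that there is a $\varPi^1_2$ set $A\subseteq\mathbb{R}$ with $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$?}
\end{quote}
One might guess that it is. Membership in a $\boldsymbol{\Sigma}^1_2$ set is witnessed by a branch through a tree (Lemma~\ref{lem:shoenfield}), and new elements of the set can be built from finite pieces of witnesses. Membership in a $\boldsymbol{\Pi}^1_2$ set is the absence of such a branch, and there are no finite pieces to build with. So $\boldsymbol{\Pi}^1_2$ looks like the first place where a counterexample could live. The guess is wrong.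

\begin{theorem}\label{thm:pi12}
If $A\subseteq\mathbb{R}$ is $\boldsymbol{\Pi}^1_2$ and $\mathsf{DC}(A)$ holds, then $\mathsf{AC}_\omega(A)$ holds.
\end{theorem}

Since $\varPi^1_2$ sets are $\boldsymbol{\Pi}^1_2$, the answer to the question is no. The property of $A$ that the proof uses is symmetric under complementation: whether $x$ belongs to $A$ can be decided inside a model of $\mathsf{ZFC}$ built from $x$ and a fixed parameter. An \emph{inner model} is a transitive class that contains all ordinals and satisfies $\mathsf{ZF}$. For a set of ordinals $S$ and a real $x$, let $L[S,x]$ be the least inner model that has $S$ and $x$ as elements; it is the constructible hierarchy built with predicates for $S$ and $x$. We use two textbook facts, both provable in $\mathsf{ZF}$.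
\begin{itemize}
\item[(L1)] $L[S,x]$ satisfies $\mathsf{ZFC}$.
\item[(L2)] If $W$ is an inner model with $S,x\in W$, then the definition of $L[S,x]$, evaluated in $W$, gives $L[S,x]$.
\end{itemize}

\begin{definition}\label{def:borel}
A set $A\subseteq\omega^\omega$ is \emph{$\infty$-Borel} if there are a set of ordinals $S$ and a formula $\varphi$ such that for all $x\in\omega^\omega$,
\[
x\in A\iff L[S,x]\models\varphi(S,x).
\]
\end{definition}

Here $L[S,x]\models\varphi$ abbreviates the relativization of $\varphi$ to the class $L[S,x]$, so a statement about $\infty$-Borel sets is a scheme, with one theorem of $\mathsf{ZF}$ for each $\varphi$.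

A \emph{tree} on a set $Z$ is a subset $\Lambda$ of $Z^{<\omega}$ closed under initial segments; a \emph{branch} is an $f\in Z^\omega$ with $f{\restriction}n\in\Lambda$ for all $n$, and $[\Lambda]$ is the set of branches. Nodes and branches of a tree on a product are written as tuples of sequences of equal length. For an ordinal $\kappa$, a set $A\subseteq\omega^\omega$ is \emph{$\kappa$-Suslin} if $A=p[\Lambda]:=\{x:\exists f\in\kappa^\omega\ (x,f)\in[\Lambda]\}$ for a tree $\Lambda$ on $\omega\times\kappa$, and \emph{co-$\kappa$-Suslin} if its complement is $\kappa$-Suslin.

\begin{theorem}\label{thm:borel}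
If $A\subseteq\omega^\omega$ is $\infty$-Borel, then $\mathsf{AC}_\omega(A)\Leftrightarrow\mathsf{AC}^{\perp}_\omega(A)$; in particular $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$. All $\boldsymbol{\Sigma}^1_2$, all $\boldsymbol{\Pi}^1_2$, all $\kappa$-Suslin and all co-$\kappa$-Suslin sets, for any ordinal $\kappa$, are $\infty$-Borel.
\end{theorem}

The first half of the proof makes no assumption on the complexity of $A$ and describes every counterexample. The forcing terminology is recalled in Section~\ref{sec:generic}.

\begin{theorem}\label{thm:structure}
Let $A\subseteq\omega^\omega$ satisfy $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$. Then $A$ is not $\infty$-Borel, and for every set of ordinals $S$ there are a real $T$ and a point $a\in A\setminus L[S,T]$ such that $a$ lies in an extension of $L[S,T]$ by a generic filter, which exists in $V$, for a countable atomless poset.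
\end{theorem}

Section~\ref{sec:disjoint} reduces the problem to finding a copy of $2^\omega$ in $A$. Section~\ref{sec:tree} turns a failure of $\mathsf{AC}_\omega(A)$ into a tree, and Section~\ref{sec:examples} finds the copy of $2^\omega$ by hand in two cases. Sections~\ref{sec:generic} and~\ref{sec:perfect} produce one generic branch of the tree and then a perfect set of them. Section~\ref{sec:borel} treats $\infty$-Borel sets, and Section~\ref{sec:suslin} shows that Suslin sets, $\boldsymbol{\Pi}^1_2$ sets and their complements are among them.

\section{Disjoint families and copies of $2^\omega$}\label{sec:disjoint}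

Finitely many choices can be made in $\mathsf{ZF}$, by induction on their number; we use this freely.

\begin{lemma}\label{lem:dc}
For every set $X$, $\mathsf{DC}(X)$ implies $\mathsf{AC}^{\perp}_\omega(X)$.
\end{lemma}

\begin{proof}
Let $V_n\subseteq X$ be nonempty and pairwise disjoint. For $x\in V_n$ let $x\mathrel{R}y$ if and only if $y\in V_{n+1}$; this is unambiguous because $n$ is determined by $x$. For $x\notin\bigcup_nV_n$ let $x\mathrel{R}y$ if and only if $y\in V_0$. Then $R$ is nonempty and total. Let $(x_k)$ be an $R$-chain. Since $x_0\mathrel{R}x_1$, we have $x_1\in V_m$ for some $m$, and by induction $x_{1+k}\in V_{m+k}$ for all $k$. Finitely many choices from $V_0,\dots,V_{m-1}$ complete the choice sequence.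
\end{proof}

\begin{lemma}\label{lem:inject}
\begin{enumerate}
\item[(a)] If $X'$ injects into $X$, then $\mathsf{AC}^{\perp}_\omega(X)$ implies $\mathsf{AC}^{\perp}_\omega(X')$.
\item[(b)] $\mathsf{AC}^{\perp}_\omega(X\times\omega)$ implies $\mathsf{AC}_\omega(X)$.
\item[(c)] If $A\subseteq\omega^\omega$ and $2^\omega$ injects into $A$, then $\mathsf{AC}^{\perp}_\omega(A)$ implies $\mathsf{AC}_\omega(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The images of pairwise disjoint sets under an injection are pairwise disjoint; choose from the images and pull back. (b) Choose from the pairwise disjoint sets $A_n\times\{n\}$ and project. (c) The map $(x,n)\mapsto 0^n1\,0^{x(0)}1\,0^{x(1)}1\cdots$ injects $A\times\omega$ into $2^\omega$, so $A\times\omega$ injects into $A$. Apply (a) and (b).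
\end{proof}

So there are two simple reasons for a set of reals $A$ not to be a counterexample. If $A$ is well-orderable, $\mathsf{AC}_\omega(A)$ holds outright: take least elements. If $A$ contains a copy of $2^\omega$, there is room inside $A$ for the step counter. The proof of Theorem~\ref{thm:borel} plays the two reasons against each other: the models $L[S,x]$ supply well-orderings, and where these fail to produce a choice sequence they leave behind the material for a copy of $2^\omega$.

\section{The tree of a failure of countable choice}\label{sec:tree}

In Sections~\ref{sec:tree}--\ref{sec:perfect} we fix a set $A\subseteq\omega^\omega$ with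
\[
\mathsf{AC}^{\perp}_\omega(A)\ \text{ and }\ \neg\mathsf{AC}_\omega(A).\tag{H}
\]
By Lemma~\ref{lem:dc} and the consistency result quoted in the introduction, this hypothesis is not vacuous. By Lemma~\ref{lem:inject}(c) it implies that $2^\omega$ does not inject into $A$, so to refute (H) for a class of sets it suffices to build such an injection.

A failure of $\mathsf{AC}_\omega(A)$ concerns arbitrary subsets of $A$, and we want to see it in the topology. A dense sequence of points chooses from every relatively open set, so it is natural to look for a failure of separability. The set $A$ itself may be separable: adding the eventually zero sequences to $A$ makes it separable and preserves $\neg\mathsf{AC}_\omega$. We therefore refine the topology so that the offending subsets become open.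

Let $X=2^\omega\times\omega^\omega$, and view points of $X$ as infinite sequences of pairs from $2\times\omega$. For $t\in(2\times\omega)^{<\omega}$ let $N_t=\{y\in X:t\subseteq y\}$; these sets form a countable basis of $X$. For a finite or infinite sequence $t$ of pairs, $t^*$ denotes the sequence of second coordinates; thus $y^*\in\omega^\omega$ for $y\in X$. A set $Z\subseteq X$ is \emph{separable} if it is empty or there is a sequence of elements of $Z$ that meets every $N_t$ with $N_t\cap Z\neq\emptyset$.

\begin{proposition}\label{prop:Y}
There is a set $Y\subseteq X$ such that
\begin{enumerate}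
\item[(a)] $y\mapsto y^*$ is an injection of $Y$ into $A$;
\item[(b)] $Y$ is not separable;
\item[(c)] $Y$ has no isolated points.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $(A_n)$ be a sequence of nonempty subsets of $A$ with no choice sequence. For $a\in A$ define $c_a\in2^\omega$ by $c_a(n)=1\iff a\in A_n$, and let $B=\{(c_a,a):a\in A\}$. The map $b\mapsto b^*$ is a bijection of $B$ with $A$.

The set $B$ is not separable. Suppose $(b_k)$ is dense in $B$. For each $n$ the set $\{(c,a)\in B:c(n)=1\}$ is nonempty and open in $B$, so it contains some $b_k$; for the least such $k$, put $a_n=b_k^*$. Then $a_n\in A_n$ for all $n$, a contradiction.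

Let $I$ be the set of isolated points of $B$. Sending $b\in I$ to the shortest $t\subseteq b$ with $N_t\cap B=\{b\}$ injects $I$ into $(2\times\omega)^{<\omega}$, so $I$ is countable. Put $Y=B\setminus\overline{I}$. Then (a) holds because $Y\subseteq B$.

For (b), suppose that $Y$ is separable, and let $Z$ be empty if $Y$ is empty and the range of a dense sequence of $Y$ otherwise. Let $b\in N_t\cap B$. If $b\in Y$ then $N_t$ meets $Z$, and if $b\in\overline{I}$ then $N_t$ meets $I$. So the countable set $I\cup Z$ is dense in the nonempty set $B$, and $B$ is separable, a contradiction.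

For (c), suppose $N_t\cap Y=\{y\}$. As $y\notin\overline{I}$, we may lengthen $t$ along $y$ until $N_t\cap\overline{I}=\emptyset$. Then $N_t\cap B=\{y\}$, so $y\in I$, a contradiction.
\end{proof}

Fix such a $Y$; it is nonempty by (b). Let
\[
T=\{t\in(2\times\omega)^{<\omega}:N_t\cap Y\neq\emptyset\},
\]
a tree with $Y\subseteq[T]$. Through a recursive bijection of $(2\times\omega)^{<\omega}$ with $\omega$ we regard $T$ as a real. A set $E\subseteq T$ is \emph{dense} in $T$ if every node of $T$ has an extension in $E$. Two finite sequences are \emph{incompatible} if neither extends the other. In the end we want distinct points of $A$, that is, distinct second coordinates, so we call nodes $t,t'$ \emph{apart} if $t^*$ and $t'^*$ are incompatible. Nodes that are apart are incompatible, and their extensions remain apart.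

\begin{lemma}\label{lem:split}
Every $t\in T$ has two extensions in $T$ that are apart.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:Y}(c), $N_t\cap Y$ contains points $y\neq y'$, and $y^*\neq y'^*$ by (a). Take $y{\restriction}k$ and $y'{\restriction}k$ for a $k\ge|t|$ with $y^*{\restriction}k\neq y'^*{\restriction}k$.
\end{proof}

To show $Y$ separable we would choose a point from each of the sets $N_t\cap Y$. These overlap, so $\mathsf{AC}^{\perp}_\omega$ does not apply until they are shrunk to pairwise disjoint nonempty sets. A labeling of $Y$ by ordinals does the shrinking without choice, provided that enough labels occur everywhere. Since $Y$ is not separable, this proviso must fail.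

\begin{lemma}\label{lem:finite}
For every function $\rho:Y\to\mathrm{Ord}$ there is $t\in T$ such that $\rho[N_t\cap Y]$ is finite.
\end{lemma}

\begin{proof}
Suppose $\rho[N_t\cap Y]$ is infinite for every $t\in T$. Enumerate $T=\{t_n:n\in\omega\}$, and recursively let $\alpha_n$ be the least element of $\rho[N_{t_n}\cap Y]\setminus\{\alpha_m:m<n\}$. The sets
\[
V_n=\{y\in N_{t_n}\cap Y:\rho(y)=\alpha_n\}
\]
are nonempty, and pairwise disjoint because the $\alpha_n$ are distinct. By Proposition~\ref{prop:Y}(a) and Lemma~\ref{lem:inject}(a), $\mathsf{AC}^{\perp}_\omega(Y)$ holds, so there are $y_n\in V_n$. Every $N_t$ that meets $Y$ is some $N_{t_n}$ and contains $y_n$. Thus $Y$ is separable, contradicting Proposition~\ref{prop:Y}(b).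
\end{proof}

Apart from the final appeal to Lemma~\ref{lem:inject}(c), this is the only use of $\mathsf{AC}^{\perp}_\omega(A)$. It also explains why the isolated points were removed: at an isolated point the conclusion of Lemma~\ref{lem:finite} would hold for every $\rho$ and carry no information, whereas now $T$ keeps splitting above the node $t$ that the lemma provides.

Injections of $2^\omega$ will come from binary splitting schemes in $T$.

\begin{definition}\label{def:scheme}
Let $t_0\in T$. A \emph{scheme above $t_0$} is a function $p$ into $T$, with domain $2^{\le n}$ for some $n<\omega$ (\emph{height $n$}) or $2^{<\omega}$ (\emph{height $\omega$}), such that $p(\emptyset)=t_0$ and, whenever $s^{\frown}0,s^{\frown}1$ are in the domain, $p(s^{\frown}0)$ and $p(s^{\frown}1)$ extend $p(s)$ and are apart.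
\end{definition}

\begin{lemma}\label{lem:scheme}
Let $t_0\in T$.
\begin{enumerate}
\item[(a)] If $p$ is a scheme above $t_0$ of height $n<\omega$ and $E$ is dense in $T$, then there is a scheme $q\supseteq p$ of height $n+1$ with $q(s)\in E$ for all $s\in2^{n+1}$.
\item[(b)] If $\pi$ is a scheme above $t_0$ of height $\omega$, then for each $z\in2^\omega$ the union $b_z=\bigcup_n\pi(z{\restriction}n)$ is a branch of $T$ through $t_0$, and $z\mapsto b_z^*$ is injective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For each $s\in2^n$ take two extensions of $p(s)$ that are apart, by Lemma~\ref{lem:split}, and extend each further into $E$; call the results $q(s^{\frown}0)$ and $q(s^{\frown}1)$.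

(b) If $\pi(s^{\frown}i)=\pi(s)$, then $\pi(s^{\frown}(1-i))$ would extend $\pi(s^{\frown}i)$ and the two would not be apart. So $\pi(z{\restriction}n)$ grows strictly with $n$, and $b_z$ is a branch. If $z\neq z'$ and $s$ is their longest common initial segment, then one of $b_z^*,b_{z'}^*$ extends $\pi(s^{\frown}0)^*$ and the other extends $\pi(s^{\frown}1)^*$, so they differ.
\end{proof}

Schemes of finite height are finite objects and form a countable set, so part (a) can be iterated $\omega$ times without choice by taking the first suitable $q$ at each stage. The branches $b_z$ need not lie in $Y$. The whole difficulty is to arrange $b_z^*\in A$, and for this we must know something about how $A$ is defined.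

\section{Unions of closed sets and intersections of open sets}\label{sec:examples}

We keep (H), $Y$ and $T$, and look for an injection of $2^\omega$ into $A$ in two cases. Let $\kappa$ be an ordinal.

\begin{example}[well-ordered unions of closed sets]\label{ex:union}
Suppose $A=\bigcup_{\alpha<\kappa}C_\alpha$ for a sequence $(C_\alpha)_{\alpha<\kappa}$ of closed sets. For $y\in Y$ let $\rho(y)$ be the least $\alpha$ with $y^*\in C_\alpha$. Lemma~\ref{lem:finite} gives $t_0\in T$ with $\rho[N_{t_0}\cap Y]=\{\alpha_1,\dots,\alpha_k\}$. The set $C=C_{\alpha_1}\cup\dots\cup C_{\alpha_k}$ is closed, contained in $A$, and contains $y^*$ for all $y\in N_{t_0}\cap Y$. Let $b$ be any branch of $T$ through $t_0$. For each $n\ge|t_0|$ some $y\in Y$ extends $b{\restriction}n$, so $N_{b^*{\restriction}n}$ meets $C$; as $C$ is closed, $b^*\in C$. Hence every scheme of height $\omega$ above $t_0$ injects $2^\omega$ into $A$, and one exists by Lemma~\ref{lem:scheme}(a) with $E=T$. So (H) fails for such $A$.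
\end{example}

\begin{example}[well-ordered intersections of open sets]\label{ex:intersection}
Suppose $A=\bigcap_{\alpha<\kappa}U_\alpha$ for a sequence $(U_\alpha)_{\alpha<\kappa}$ of open sets. Let
\[
E_\alpha=\{t\in T:N_{t^*}\subseteq U_\alpha\}.
\]
Each $E_\alpha$ is dense in $T$: given $t\in T$, take $y\in N_t\cap Y$; since $y^*\in U_\alpha$, there is $n\ge|t|$ with $N_{y^*{\restriction}n}\subseteq U_\alpha$, and then $y{\restriction}n\in E_\alpha$. A branch $b$ that has an initial segment in every $E_\alpha$ satisfies $b^*\in A$. If $\kappa=\omega$, iterate Lemma~\ref{lem:scheme}(a) to obtain a scheme $\pi$ above $\emptyset$ with $\pi(s)\in E_n$ for all $s\in2^{n+1}$; then every $b_z^*$ lies in $A$, and (H) fails. If $\kappa$ is uncountable, the construction has too few steps to give each $E_\alpha$ a level of its own. What we need is a scheme $\pi$ such that each $E_\alpha$ contains \emph{some} whole level of $\pi$, with levels shared among many $\alpha$. Proposition~\ref{prop:perfect} will provide it.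
\end{example}

The two examples contain the shape of the general argument. In the first, one passes to a node $t_0$ above which branches have second coordinate in $A$. In the second, this is true only of branches that meet a well-ordered family of dense sets. For an $\infty$-Borel set we shall find a node $t_0$ such that $b^*\in A$ for all branches $b$ through $t_0$ that meet the dense sets of a suitable model $L[S,T]$. Both the node $t_0$ and the scheme will be read off from a single point of $Y$ that meets all these dense sets.

\section{A generic point}\label{sec:generic}

We recall forcing over an inner model $M$ of $\mathsf{ZFC}$. Let $P\in M$ be a partial order. A set $D\subseteq P$ is \emph{dense} if every $p\in P$ has some $q\le p$ in $D$, and $P$ is \emph{atomless} if below every element there are two elements with no common lower bound. A \emph{filter} is a nonempty upward closed $G\subseteq P$ in which any two elements have a lower bound in $G$; it is \emph{$M$-generic} if it meets every dense $D\in M$. A $P$-name is a set of pairs $(\sigma,p)$ with $\sigma$ a $P$-name and $p\in P$; its value is $\tau_G=\{\sigma_G:\exists p\in G\ (\sigma,p)\in\tau\}$, and each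 $x\in M$ has a name $\check{x}\in M$ with value $x$ under every filter. The forcing theorem states: for each formula $\psi$ there is a relation $p\Vdash\psi(\tau_1,\dots,\tau_k)$, defined in $M$ without reference to any filter, such that for every $M$-generic filter $G$ in $V$,
\begin{itemize}
\item[(F1)] $M[G]=\{\tau_G:\tau\in M\text{ a name}\}$ is an inner model of $\mathsf{ZFC}$ with $M\subseteq M[G]$ and $G\in M[G]$;
\item[(F2)] $M[G]\models\psi((\tau_1)_G,\dots,(\tau_k)_G)$ if and only if $p\Vdash\psi(\tau_1,\dots,\tau_k)$ holds in $M$ for some $p\in G$.
\end{itemize}
The textbook proof uses only that $G$ meets the dense sets of $M$. Countability of $M$ serves only to obtain generic filters, and we shall obtain ours by other means.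

Order $T$ by reverse inclusion, so that longer nodes are smaller. Then ``dense'' has the meaning of Section~\ref{sec:tree}, and $T$ is countable and, by Lemma~\ref{lem:split}, atomless. For $b\in[T]$ the set $G_b=\{b{\restriction}n:n\in\omega\}$ is a filter. If $T\in M$, call $b$ \emph{$M$-generic} when $G_b$ is, that is, when $b$ has an initial segment in every dense $D\in M$; in this case write $M[b]$ for $M[G_b]$, and note that $b=\bigcup G_b$ and $b^*$ belong to $M[b]$.

No branch $b$ meets all dense sets of $V$, since $\{t\in T:t\not\subseteq b\}$ is dense by Lemma~\ref{lem:split}. The dense sets of an inner model of $\mathsf{ZFC}$, however, form a well-ordered family, and this is what Lemma~\ref{lem:finite} can use: label a nongeneric point by the first dense set that it misses.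

\begin{proposition}\label{prop:generic}
Let $S$ be any set of ordinals and $M=L[S,T]$. There is an $M$-generic $b\in Y$, and $b^*\in A\setminus M$.
\end{proposition}

\begin{proof}
The dense subsets of $T$ that belong to $M$ form a set in $M$, and by (L1) it has an enumeration $(D_\alpha)_{\alpha<\lambda}$ by an ordinal. Suppose no point of $Y$ is $M$-generic. For $y\in Y$ let $\rho(y)$ be the least $\alpha$ such that no initial segment of $y$ is in $D_\alpha$. By Lemma~\ref{lem:finite} there is $t\in T$ with $\rho[N_t\cap Y]=\{\alpha_1,\dots,\alpha_k\}$. By density choose $t\subseteq s_1\subseteq\dots\subseteq s_k$ with $s_i\in D_{\alpha_i}$. As $s_k\in T$, there is $y\in N_{s_k}\cap Y$. This $y$ lies in $N_t\cap Y$ and has the initial segment $s_i$ in $D_{\alpha_i}$ for each $i$, so $\rho(y)\notin\{\alpha_1,\dots,\alpha_k\}$, a contradiction.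

Let $b\in Y$ be $M$-generic. Then $b^*\in A$ by Proposition~\ref{prop:Y}(a). Let $x\in M\cap\omega^\omega$. The set $\{t\in T:t^*\not\subseteq x\}$ is in $M$, and it is dense because of two nodes $t',t''$ that are apart at most one has its second coordinate contained in $x$. So some $t\subseteq b$ has $t^*\not\subseteq x$, while $t^*\subseteq b^*$. Hence $b^*\neq x$.
\end{proof}

\section{A perfect set of generic branches}\label{sec:perfect}

Let $M$ be an inner model of $\mathsf{ZFC}$ with $T\in M$, and let $b$ be an $M$-generic branch of $T$. We want a scheme all of whose branches are $M$-generic. Nothing guarantees that the dense sets of $M$ can be listed in order type $\omega$, so we cannot handle them one at a time as in Example~\ref{ex:intersection}. Instead we regard the finite schemes as a forcing notion $Q$ and observe that a sufficiently generic descending sequence in $Q$ has the desired union. To get such a sequence we let $b$ steer the construction: at each splitting of $T$ the branch $b$ makes a binary decision, the decisions spell out natural numbers, and these are read as indices of elements of $Q$. The genericity of $b$ then passes to the sequence.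

\begin{lemma}\label{lem:transfer}
Let $Q\in M$ be a partial order with a greatest element $1_Q$, countable in $M$. There is a sequence $r_0\ge r_1\ge\cdots$ in $Q$ such that for every dense $D\subseteq Q$ in $M$, some $r_n$ lies below an element of $D$.
\end{lemma}

\begin{proof}
Fix in $M$ an enumeration $Q=\{q_i:i\in\omega\}$, and fix a recursive ordering of $2\times\omega$ in type $\omega$. Call $u\in T$ \emph{splitting} if it has at least two immediate successors in $T$. Every $t\in T$ is extended by a splitting node, namely the longest common initial segment of two incompatible extensions of $t$.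

For $t\in T$ define $\sigma(t)\in2^{<\omega}$ by listing the splitting nodes $u\subsetneq t$ in increasing order and writing $0$ if $t$ passes through the least immediate successor of $u$ in $T$, and $1$ otherwise. If $t\subseteq t'$ then $\sigma(t)\subseteq\sigma(t')$. Moreover,
\begin{equation}\label{eq:bit}
\text{for all }t\in T\text{ and }i<2\text{ there is }t'\supseteq t\text{ in }T\text{ with }\sigma(t')=\sigma(t)^{\frown}i.
\end{equation}
Indeed, let $u$ be the shortest splitting node with $u\supseteq t$, and let $t'$ be the least immediate successor of $u$ if $i=0$ and another one if $i=1$. The splitting nodes properly below $t'$ are those properly below $t$ together with $u$.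

Write $\sigma(t)=0^{k_0}1\,0^{k_1}1\cdots0^{k_{m-1}}1\,0^j$, and call $(k_0,\dots,k_{m-1})$ the \emph{message} of $t$; the last $j$ zeros are an unfinished block and are ignored. For instance, $\sigma(t)=00110100$ has message $(2,0,1)$. Define $r(t)\in Q$ as follows: start with $r=1_Q$, and for $l=0,\dots,m-1$ in turn replace $r$ by $q_{k_l}$ if $q_{k_l}\le r$, and leave $r$ unchanged otherwise. If $t\subseteq t'$, the message of $t'$ extends that of $t$, so $r(t')\le r(t)$. The map $r:T\to Q$ is computed by a finite recursion from $T$, the order of $Q$ and the enumeration, so $r\in M$. Put $r_n=r(b{\restriction}n)$.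

Let $D\in M$ be dense in $Q$, and let $D'\in M$ be the set of $t\in T$ such that $r(t)$ lies below an element of $D$. We show that $D'$ is dense in $T$. Given $t\in T$, use \eqref{eq:bit} to find $t_1\supseteq t$ with $\sigma(t_1)=\sigma(t)^{\frown}1$; this closes the unfinished block. Pick $i$ with $q_i\in D$ and $q_i\le r(t_1)$. Applying \eqref{eq:bit} $i+1$ times, find $t_2\supseteq t_1$ with $\sigma(t_2)=\sigma(t_1)^{\frown}0^i1$. The message of $t_2$ is that of $t_1$ followed by $i$, so $r(t_2)=q_i\in D$ and $t_2\in D'$. By genericity $b{\restriction}n\in D'$ for some $n$, and this $r_n$ lies below an element of $D$.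
\end{proof}

\begin{proposition}\label{prop:perfect}
For every $t_0\in T$ there is a scheme $\pi$ above $t_0$ of height $\omega$ such that for every dense $E\subseteq T$ in $M$ there is $k$ with $\pi(s)\in E$ for all $s\in2^k$. In particular $b_z=\bigcup_n\pi(z{\restriction}n)$ is $M$-generic for every $z\in2^\omega$ in $V$.
\end{proposition}

\begin{proof}
Let $Q$ be the set of schemes above $t_0$ of finite height, with $q\le p$ if and only if $q\supseteq p$, and let $n_q$ be the height of $q$. The set $Q$ consists of finite objects and is defined from $T$ and $t_0$ by finitary conditions, so $Q\in M$ and $Q$ is countable in $M$. Its greatest element is the scheme of height $0$. For $E\in M$ dense in $T$ and $m\in\omega$, the set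
\[
D_{E,m}=\{q\in Q:n_q\ge m\text{ and }q(s)\in E\text{ for all }s\in2^{n_q}\}
\]
is in $M$, and it is dense in $Q$: apply Lemma~\ref{lem:scheme}(a) with $E$ to a given $p$ a total of $m+1$ times.

Let $(r_n)$ be given by Lemma~\ref{lem:transfer} and let $\pi=\bigcup_nr_n$. For each $m$ some $r_n$ extends an element of $D_{T,m}$, so the heights of the $r_n$ are unbounded and $\pi$ is a scheme above $t_0$ of height $\omega$. For $E\in M$ dense in $T$, some $r_n$ extends an element $q$ of $D_{E,0}$, and then $\pi(s)=q(s)\in E$ for all $s\in2^{n_q}$; take $k=n_q$. Finally, for any $z\in2^\omega$ the node $\pi(z{\restriction}k)$ is an initial segment of $b_z$ in $E$.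
\end{proof}

The requirement that a whole level of $\pi$ lie in $E$ is what makes \emph{every} $b_z$ generic, including those with $z\notin M[b]$.

This completes Example~\ref{ex:intersection} for arbitrary $\kappa$. Let $(u_i)_{i\in\omega}$ be a recursive enumeration of $\omega^{<\omega}$ and $S=\{\omega\cdot\alpha+i:\alpha<\kappa,\ N_{u_i}\subseteq U_\alpha\}$. Each $E_\alpha$ is computed from $S$, $T$ and $\alpha$, so it belongs to $L[S,T]$, and Propositions~\ref{prop:generic} and~\ref{prop:perfect} give a scheme with $b_z^*\in A$ for all $z$.

\section{$\infty$-Borel sets}\label{sec:borel}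

It remains to find the node $t_0$. The generic point $b$ has $b^*\in A$. If $A$ is $\infty$-Borel, this is a fact about the model $M[b]$, hence is forced by an initial segment of $b$, and hence is shared by all generic branches through that node. This is the only place where the definition of $A$ is used.

\begin{proposition}\label{prop:equiv}
If $A\subseteq\omega^\omega$ is $\infty$-Borel and $\mathsf{AC}^{\perp}_\omega(A)$ holds, then $\mathsf{AC}_\omega(A)$ holds.
\end{proposition}

\begin{proof}
Let $S,\varphi$ be as in Definition~\ref{def:borel}, and suppose $\mathsf{AC}_\omega(A)$ fails, so that (H) holds. Let $Y,T$ be as in Section~\ref{sec:tree} and $M=L[S,T]$. Let $\psi(v,w)$ be the formula ``$L[v,w]\models\varphi(v,w)$''. By (L2) and the choice of $S,\varphi$,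
\begin{equation}\label{eq:abs}
x\in A\iff W\models\psi(S,x)\quad\text{for every inner model }W\text{ and real }x\text{ with }S,x\in W.
\end{equation}
Let $\dot{a}\in M$ be the $T$-name consisting of the pairs $(\check{v},t)$ with $t\in T$ and $v=(n,t^*(n))$ for some $n<|t|$. For every branch $b'$ of $T$, the value of $\dot{a}$ under $G_{b'}$ is $b'^*$.

By Proposition~\ref{prop:generic} there is an $M$-generic $b$ with $b^*\in A$. By (F1) and \eqref{eq:abs}, $M[b]\models\psi(S,b^*)$, so by (F2) there is $t_0\subseteq b$ such that $t_0\Vdash\psi(\check{S},\dot{a})$ holds in $M$. Now let $b'$ be any $M$-generic branch through $t_0$. Since $t_0\in G_{b'}$, (F2) gives $M[b']\models\psi(S,b'^*)$, and \eqref{eq:abs} gives $b'^*\in A$.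

Let $\pi$ be the scheme above $t_0$ given by Proposition~\ref{prop:perfect}. Each $b_z$ is an $M$-generic branch through $t_0$, so $b_z^*\in A$, and $z\mapsto b_z^*$ injects $2^\omega$ into $A$ by Lemma~\ref{lem:scheme}(b). By Lemma~\ref{lem:inject}(c), $\mathsf{AC}_\omega(A)$ holds, a contradiction.
\end{proof}

The parameter $S$ must be put into the ground model $M$ so that it has the name $\check{S}$; this is why Proposition~\ref{prop:generic} was proved for arbitrary $S$. The hypothesis on $A$ cannot be dropped, because (H) is consistent.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]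
By Lemma~\ref{lem:dc}, $A$ satisfies (H), so it is not $\infty$-Borel by Proposition~\ref{prop:equiv}. Given $S$, let $T$ be the tree of Section~\ref{sec:tree}, let $b$ be as in Proposition~\ref{prop:generic}, and put $a=b^*$. Then $a\in A\setminus L[S,T]$, the filter $G_b$ is $L[S,T]$-generic for the countable atomless poset $T$, and $a\in L[S,T][G_b]$.
\end{proof}

\section{Suslin sets and $\boldsymbol{\Pi}^1_2$ sets}\label{sec:suslin}

To decide in $L[S,x]$ whether $x$ belongs to $p[\Lambda]$ we need the existence of a branch to be absolute. A branch in the model is a branch in $V$; the nonexistence of a branch also has a witness. A \emph{rank function} on a tree $\Lambda$ is a map $g:\Lambda\to\mathrm{Ord}$ with $g(u)>g(v)$ whenever $u\subsetneq v$.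

\begin{lemma}\label{lem:rank}
\begin{enumerate}
\item[(a)] A tree with a rank function has no branch.
\item[(b)] A tree on a well-orderable set with no branch has a rank function whose range is an ordinal.
\item[(c)] If $W$ is an inner model of $\mathsf{ZFC}$ and $\Lambda\in W$ is a tree, then $\Lambda$ has a branch in $V$ if and only if it has a branch in $W$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A branch would give an infinite decreasing sequence of ordinals.

(b) Fix a well-ordering of $\Lambda$. If every element of a nonempty $D\subseteq\Lambda$ had a proper extension in $D$, taking the least one at each step would produce a branch. So $\supsetneq$ is well-founded on $\Lambda$, and $g(u)=\sup\{g(v)+1:v\in\Lambda,\ v\supsetneq u\}$ defines a rank function by recursion. Suppose $\beta$ is not in the range of $g$ but some value exceeds $\beta$, and let $g(u)$ be the least such value. Some $v\supsetneq u$ has $g(v)\ge\beta$, hence $\beta<g(v)<g(u)$, a contradiction. So the range is an ordinal.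

(c) If $\Lambda$ has no branch in $W$, then (b) applied in $W$ gives a rank function, which remains one in $V$; apply (a).
\end{proof}

\begin{lemma}\label{lem:suslin}
Every $\kappa$-Suslin set and every co-$\kappa$-Suslin set is $\infty$-Borel.
\end{lemma}

\begin{proof}
Replacing $\varphi$ by $\neg\varphi$ shows that the complement of an $\infty$-Borel set is $\infty$-Borel, so let $A=p[\Lambda]$ with $\Lambda$ a tree on $\omega\times\kappa$. The nodes of $\Lambda$ are finite sequences of pairs of ordinals and so belong to $L$. Let $S$ be the set of their positions in the canonical well-ordering of $L$. This well-ordering is the same in every inner model, so $\Lambda$ is defined from $S$ in $L[S,x]$ by a fixed formula. The tree $\Lambda_x=\{f\in\kappa^{<\omega}:(x{\restriction}|f|,f)\in\Lambda\}$ belongs to $L[S,x]$, and $x\in A$ if and only if $\Lambda_x$ has a branch. Let $\varphi(S,x)$ say that $\Lambda_x$ has a branch, with $\Lambda$ decoded from $S$. By (L1) and Lemma~\ref{lem:rank}(c), $x\in A$ if and only if $L[S,x]\models\varphi(S,x)$.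
\end{proof}

The next lemma is the tree construction behind Shoenfield absoluteness; we include it to show that it works in $\mathsf{ZF}$. A real $x$ lies in a $\boldsymbol{\Sigma}^1_2$ set if and only if, for some $y$, a certain tree has no branch. The quantifier ``no branch'' is turned into an existential one by asking for a rank function, and the tree $\Lambda$ below searches for $y$ and the rank function simultaneously.

\begin{lemma}\label{lem:shoenfield}
Every $\boldsymbol{\Sigma}^1_2$ set is $\omega_1$-Suslin.
\end{lemma}

\begin{proof}
Let $B$ be $\boldsymbol{\Sigma}^1_2$. By the definitions there is a closed $F\subseteq\mathbb{R}\times\mathbb{R}\times\mathbb{R}$ with $x\in B\iff\exists y\,\neg\exists z\ (x,y,z)\in F$. Let $T_0$ be the tree on $\omega\times\omega\times\omega$ of all initial segments of points of $F$; as $F$ is closed, $F=[T_0]$. With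
\[
T_0(x,y)=\{u\in\omega^{<\omega}:(x{\restriction}|u|,y{\restriction}|u|,u)\in T_0\},
\]
we have $x\in B$ if and only if $T_0(x,y)$ has no branch for some $y$.

Let $(u_i)_{i\in\omega}$ enumerate $\omega^{<\omega}$ without repetition so that every sequence comes after its proper initial segments; then $|u_i|\le i$. Let $\Lambda$ be the set of all $(w,s,h)\in\omega^n\times\omega^n\times\omega_1^n$, $n\in\omega$, such that for all $i,j<n$,
\[
u_i\subsetneq u_j\ \text{ and }\ (w{\restriction}|u_j|,s{\restriction}|u_j|,u_j)\in T_0\ \text{ imply }\ h(i)>h(j).
\]
The restrictions make sense because $|u_j|\le j<n$, and $\Lambda$ is a tree on $\omega\times\omega\times\omega_1$. We claim that $x\in B$ if and only if $(x,y,h)\in[\Lambda]$ for some $y\in\omega^\omega$ and $h\in\omega_1^\omega$.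

If $(x,y,h)\in[\Lambda]$, then $u_i\mapsto h(i)$ is a rank function on $T_0(x,y)$, so $T_0(x,y)$ has no branch and $x\in B$. Conversely, let $x\in B$, and let $y$ be such that $T_0(x,y)$ has no branch. Let $g$ be a rank function as in Lemma~\ref{lem:rank}(b). Its range is an ordinal that injects into $\omega$, by sending a value to the least $i$ with $g(u_i)$ equal to it, so all values of $g$ are below $\omega_1$. Put $h(i)=g(u_i)$ if $u_i\in T_0(x,y)$, and $h(i)=0$ otherwise. If $u_i\subsetneq u_j\in T_0(x,y)$, then $u_i\in T_0(x,y)$ and $h(i)=g(u_i)>g(u_j)=h(j)$. So $(x,y,h)\in[\Lambda]$.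

Finally, $(m,\alpha)\mapsto\omega\cdot\alpha+m$ is a bijection of $\omega\times\omega_1$ with $\omega_1$. Applying it coordinatewise to $(s,h)$ turns $\Lambda$ into a tree $\Lambda'$ on $\omega\times\omega_1$ with $B=p[\Lambda']$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:borel} and~\ref{thm:pi12}]
The implication $\mathsf{AC}_\omega(A)\Rightarrow\mathsf{AC}^{\perp}_\omega(A)$ is immediate, and the converse for $\infty$-Borel $A$ is Proposition~\ref{prop:equiv}. With Lemma~\ref{lem:dc} this gives $\mathsf{DC}(A)\Rightarrow\mathsf{AC}_\omega(A)$. By Lemma~\ref{lem:shoenfield}, $\boldsymbol{\Sigma}^1_2$ sets are $\omega_1$-Suslin and $\boldsymbol{\Pi}^1_2$ sets are co-$\omega_1$-Suslin, so all sets listed in Theorem~\ref{thm:borel} are $\infty$-Borel by Lemma~\ref{lem:suslin}. This proves Theorem~\ref{thm:borel}, and Theorem~\ref{thm:pi12} is a special case. One formula $\varphi$ serves for all co-Suslin sets, so Theorem~\ref{thm:pi12} is a single theorem of $\mathsf{ZF}$.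
\end{proof}

\section{The third projective level}\label{sec:third}

Theorem~\ref{thm:pi12} says something about $\boldsymbol{\Sigma}^1_3$ sets if dependent choice is assumed for the set of witnesses.

\begin{corollary}\label{cor:projection}
Let $A$ be $\boldsymbol{\Sigma}^1_3$, say the projection of a $\boldsymbol{\Pi}^1_2$ set $C\subseteq\mathbb{R}\times\mathbb{R}$. If $\mathsf{DC}(C)$ holds, then $\mathsf{AC}_\omega(A)$ holds.
\end{corollary}

\begin{proof}
The identification of $\mathbb{R}\times\mathbb{R}$ with $\omega^\omega$ carries $C$ to a $\boldsymbol{\Pi}^1_2$ subset of $\omega^\omega$, so Theorem~\ref{thm:pi12} gives $\mathsf{AC}_\omega(C)$. Given nonempty $A_n\subseteq A$, choose $(a_n,y_n)$ from the nonempty sets $\{(x,y)\in C:x\in A_n\}$; then $a_n\in A_n$.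
\end{proof}

By Theorem~\ref{thm:borel}, a set $A$ with $\mathsf{DC}(A)$ and $\neg\mathsf{AC}_\omega(A)$ is neither $\boldsymbol{\Sigma}^1_2$ nor $\boldsymbol{\Pi}^1_2$. We make no claim about whether such a set can be $\boldsymbol{\Sigma}^1_3$, $\boldsymbol{\Pi}^1_3$, or both at once, that is, $\boldsymbol{\Delta}^1_3$.

\begin{thebibliography}{9}
\bibitem{AN} Alessandro Andretta and Lorenzo Notaro, \emph{Does $\mathsf{DC}$ imply $\mathsf{AC}_\omega$, uniformly?}, arXiv:2305.06676 (2023).
\end{thebibliography}
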